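\title{Zeros of stationary Gaussian processes: thin spectral bumps and the failure of exponential concentration}

\begin{abstract}
Let $N_F(T)$ be the number of zeros in $[0,T]$ of a stationary Gaussian process $F$ with spectral density $\rho$. It has been conjectured that linear deviations of $N_F(T)$ from its mean are exponentially unlikely whenever $\rho$ is bounded and has a finite exponential moment. We show that the upper half of this conjecture fails: there is a smooth bounded density, with all exponential moments finite and with an integrable covariance kernel, for which $\mathbb P(N_F(T)\ge\eta T)=e^{-o(T)}$ for every $\eta>0$. The lower half is true and needs only a bounded density with a finite second moment. The upper half becomes true under the pointwise bound $\rho(\lambda)=O(e^{-c|\lambda|})$, and this bound is sharp among pointwise envelopes $e^{-\Psi(|\lambda|)}$ with $\Psi$ continuous.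
\end{abstract}

\section{Introduction}

\subsection{Zeros and frequencies}

Let $F:\mathbb R\to\mathbb R$ be a continuous centered stationary Gaussian process: a random continuous function whose law is invariant under shifts and whose finite-dimensional marginals are multivariate normal with mean zero. Its law is determined by the covariance kernel $k(t)=\mathbb E[F(0)F(t)]$, which we normalize by $k(0)=1$. By Bochner's theorem
\[
k(t)=\int_{\mathbb R}e^{-i\lambda t}\,d\mu(\lambda)
\]
for a unique symmetric probability measure $\mu$, the \emph{spectral measure}. Conversely, a symmetric probability measure $\mu$ with $\gamma^2:=\int\lambda^2\,d\mu<\infty$ is the spectral measure of such a process: the kernel $k(t-s)$ is positive semidefinite, and $\mathbb E(F(t)-F(s))^2=2\int(1-\cos\lambda(t-s))\,d\mu\le\gamma^2(t-s)^2$, so Kolmogorov's criterion applied to fourth moments gives a continuous version.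

We study the number of zeros
\[
N_F(T)=\#\{t\in[0,T]:F(t)=0\}.
\]
By the Kac--Rice formula $\mathbb E N_F(T)=\frac\gamma\pi T$, where $\gamma^2=-k''(0)=\int\lambda^2\,d\mu$. Thus $\gamma$ is the root-mean-square frequency of $F$, and on average $F$ vanishes as often as the pure wave $\cos\gamma t$. The question is how unlikely it is that the density of zeros on a long interval differs from $\gamma/\pi$. We name the two properties at stake:
\begin{equation}\label{eq:U}\tag{U}
\text{for every }\eta>\tfrac\gamma\pi\text{ there are }c,T_0>0\text{ with }\mathbb P(N_F(T)\ge\eta T)\le e^{-cT}\text{ for }T\ge T_0;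
\end{equation}
\begin{equation}\label{eq:L}\tag{L}
\text{for every }0\le\eta<\tfrac\gamma\pi\text{ there are }c,T_0>0\text{ with }\mathbb P(N_F(T)\le\eta T)\le e^{-cT}\text{ for }T\ge T_0.
\end{equation}

The simplest spectral measures show what can go wrong, and the second one already contains the mechanism behind our counterexample.

\begin{example}[one and two frequencies]\label{ex:atoms}
(a) If $\mu=\frac12(\delta_\nu+\delta_{-\nu})$, then $F(t)=\xi\cos\nu t+\zeta\sin\nu t=R\cos(\nu t-\phi)$ with $\xi,\zeta$ independent standard normal variables and $R^2=\xi^2+\zeta^2$. The zeros are $\pi/\nu$ apart, so $|N_F(T)-\nu T/\pi|\le1$, and $\gamma=\nu$.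

(b) Let $0<\nu_1<\nu_2$, $0<v<1$ and $\mu=\frac{1-v}2(\delta_{\nu_1}+\delta_{-\nu_1})+\frac v2(\delta_{\nu_2}+\delta_{-\nu_2})$. Then
\[
F(t)=r_1\cos(\nu_1t-\phi_1)+r_2\cos(\nu_2t-\phi_2),\qquad r_1^2=(1-v)R_1^2,\quad r_2^2=vR_2^2,
\]
where $R_1^2,R_2^2$ are independent exponential variables of mean $2$, and $\nu_1<\gamma<\nu_2$. The event $\{r_2>r_1\}$ has probability $1-\mathbb E\exp(-\frac v{1-v}R_2^2/2)=v$. On it the high frequency wins: at the points where $\cos(\nu_2t-\phi_2)=\pm1$, which are $\pi/\nu_2$ apart, the sign of $F$ alternates, and so $N_F(T)\ge\nu_2T/\pi-2$ for all $T$. Hence \eqref{eq:U} fails for $\gamma/\pi<\eta<\nu_2/\pi$. On the event $\{r_1>\sqrt2\,r_2\nu_2/\nu_1\}$, which also has positive probability, the low frequency wins: $F\ne0$ where $|\cos(\nu_1t-\phi_1)|\ge1/\sqrt2$, and $F'\ne0$ on each of the remaining intervals, where $|\sin(\nu_1t-\phi_1)|\ge1/\sqrt2$. At most $\nu_1T/\pi+2$ of these intervals meet $[0,T]$ and each contains at most one zero, so \eqref{eq:L} fails for $\nu_1/\pi<\eta<\gamma/\pi$.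
\end{example}

An atom of $\mu$ carries one random amplitude that lasts forever, so an event of fixed probability changes the density of zeros on the whole line. A bounded spectral density rules this out. Basu, Dembo, Feldheim and Zeitouni proved that \eqref{eq:U} and \eqref{eq:L} hold when $\mu$ has a compactly supported density and $k$ is absolutely integrable. The problem that we solve is posed in the paper of Feldheim, Feldheim and Priya \cite{FFP}.

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $\mu$ has a bounded density $\rho$ and that $\int e^{\delta|\lambda|}\,d\mu<\infty$ for some $\delta>0$. Then \eqref{eq:U} and \eqref{eq:L} hold.}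
\medskip

There is a natural argument in its favor. Split the zeros into sign changes along a fine grid and zeros that the grid misses. A bounded density is a form of weak dependence (inequality \eqref{eq:planch} below), and it makes additive functionals such as the number of sign changes concentrate at scale $\sqrt T$. An exponential moment makes $F$ analytic in a strip, where Jensen's formula controls the clusters of zeros that the grid misses. For \eqref{eq:L} the missed zeros only help, and the argument goes through. For \eqref{eq:U} one needs both properties at once, that is, weak dependence of $F$ \emph{inside the strip}, and the hypotheses of the Conjecture do not provide this.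

\subsection{Results}

From now on $\mu$ has an (even) density $\rho$.

\begin{theorem}[failure of the upper bound]\label{thm:fail}
Suppose that $\rho$ is bounded, that $\int e^{\delta|\lambda|}\,d\mu<\infty$ for some $\delta>0$, and that $\operatorname{ess\,sup}_\lambda e^{c\sqrt{|\lambda|}}\rho(\lambda)=\infty$ for every $c>0$. Then for every $\eta>0$
\[
\lim_{T\to\infty}\frac1T\log\mathbb P\big(N_F(T)\ge\eta T\big)=0 .
\]
\end{theorem}

The hypotheses are compatible because a moment condition restricts the \emph{mass} that $\mu$ puts near a high frequency, but not the \emph{height} of $\rho$ there. Fix once and for all an even function $b\in C_c^\infty(\mathbb R)$ with $0\le b\le1$, $b=1$ on $[-\frac12,\frac12]$ and $\operatorname{supp}b\subset[-1,1]$. Then $1\le\int b\le2$, and $\hat b(t)=\int e^{-i\lambda t}b(\lambda)\,d\lambda$ is a Schwartz function.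

\begin{example}[thin bumps]\label{ex:bumps}
Let
\[
\rho(\lambda)=c_0\,b(\lambda)+\sum_{n\ge2}n^{-2}\,b\big(e^{n^2}(|\lambda|-n)\big),\qquad c_0=\frac{1-2\int b\cdot\sum_{n\ge2}n^{-2}e^{-n^2}}{\int b}.
\]
The $n$th term is a pair of bumps at $\pm n$ of height $n^{-2}$, half-width $e^{-n^2}$ and total mass $2n^{-2}e^{-n^2}\int b$. Since $\sum_{n\ge2}n^{-2}e^{-n^2}\le\frac14\sum_{j\ge4}e^{-j}<\frac1{100}$, we have $0<c_0\le1$. The supports are disjoint and locally finite, so $\rho$ is an even smooth probability density with $\rho\le1$, and $\int e^{s|\lambda|}\rho\,d\lambda\le e^s+\sum_n4e^{-n^2}e^{s(n+1)}<\infty$ for every $s>0$. The kernel is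
\[
k(t)=c_0\hat b(t)+\sum_{n\ge2}2n^{-2}\cos(nt)\,e^{-n^2}\hat b(e^{-n^2}t),
\]
and since $L^1$-normalized dilations preserve $\|\hat b\|_1$ we get $\|k\|_1\le\|\hat b\|_1(c_0+2\sum_nn^{-2})<\infty$. Finally $\rho=n^{-2}$ on a neighborhood of $n$ and $n^{-2}e^{c\sqrt{n-1}}\to\infty$, so Theorem~\ref{thm:fail} applies. For this process no $c,T_0$ as in \eqref{eq:U} exist, for any $\eta>\gamma/\pi$, and the Conjecture is false.
\end{example}

\begin{theorem}[lower tail]\label{thm:lower}
If $\rho\le B$ almost everywhere and $\gamma<\infty$, then \eqref{eq:L} holds.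
\end{theorem}

\begin{theorem}[upper tail]\label{thm:upper}
If $\rho(\lambda)\le Be^{-2\delta|\lambda|}$ almost everywhere for some $B,\delta>0$, then \eqref{eq:U} holds.
\end{theorem}

If $k\in L^1$, Fourier inversion gives $\rho\le\|k\|_1/2\pi$; if moreover $\rho$ has compact support, then $\rho\le Be^{-2|\lambda|}$ for some $B$. So Theorems~\ref{thm:lower} and~\ref{thm:upper} cover the compactly supported case recalled above. The exponential envelope in Theorem~\ref{thm:upper} cannot be replaced by a slower one, whatever moment condition is added.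

\begin{theorem}[sharpness of the envelope]\label{thm:sharp}
Let $\Psi:[0,\infty)\to[0,\infty)$ be continuous with $\liminf_{\lambda\to\infty}\Psi(\lambda)/\lambda=0$, and let $\omega:[0,\infty)\to[0,\infty)$ be locally bounded (and measurable, so that the integral below makes sense). There is a smooth spectral density $\rho\le1$ with $\rho(\lambda)\le e^{-\Psi(|\lambda|)}$ for $|\lambda|>1$, $\int e^{\omega(|\lambda|)}\,d\mu<\infty$ and $k\in L^1$, such that $\frac1T\log\mathbb P(N_F(T)\ge\eta T)\to0$ for every $\eta>0$.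
\end{theorem}

\begin{corollary}\label{cor:envelope}
Let $\Psi:[0,\infty)\to[0,\infty)$ be continuous. Property \eqref{eq:U} holds for all bounded spectral densities $\rho$ that satisfy $\rho(\lambda)\le Ce^{-\Psi(|\lambda|)}$ for some $C$ and all large $|\lambda|$ if and only if $\liminf_{\lambda\to\infty}\Psi(\lambda)/\lambda>0$.
\end{corollary}

\begin{proof}
If the $\liminf$ is positive, then $\Psi(\lambda)\ge2\delta\lambda$ for some $\delta>0$ and all large $\lambda$. So $e^{2\delta|\lambda|}\rho(\lambda)\le C$ outside a compact set, and on that set $e^{2\delta|\lambda|}\rho$ is bounded because $\rho$ is; Theorem~\ref{thm:upper} applies. If the $\liminf$ is zero, Theorem~\ref{thm:sharp} with $\omega(\lambda)=\lambda$ gives a density in the class, with $C=1$ and $\gamma<\infty$, for which \eqref{eq:U} fails.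
\end{proof}

For an individual bounded $\rho$ with an exponential moment, Theorem~\ref{thm:fail} says that $\rho=O(e^{-c\sqrt{|\lambda|}})$ for some $c>0$ is necessary for \eqref{eq:U}, and Theorem~\ref{thm:upper} says that $\rho=O(e^{-c|\lambda|})$ is sufficient. We do not give an exact criterion between these two.

\subsection{The mechanism}\label{sec:mechanism}

Let $\rho$ be continuous at a frequency $\nu$ with $\rho(\nu)=A^2>0$, and watch $F$ on an interval $[0,L]$. The frequencies within $\frac1{4L}$ of $\pm\nu$ stay in phase on $[0,L]$ up to a quarter of a radian, so on this interval they act like a pair of atoms of total mass $v\approx A^2/L$. To repeat the event of Example~\ref{ex:atoms}(b) we pay twice. First, we raise the amplitude of this window from its typical size $\sqrt v$ to $A$, that is, by about $\sqrt L$ standard deviations; this costs at most $e^{-L}$. Second, we keep the rest of the process below $A/4$ on $[0,L]$; this costs at most the probability $e^{-LS(A/4)}$ that $F$ itself stays that small. Then $F$ looks like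 $A\cos\nu t$ and has about $\nu L/\pi$ zeros in $[0,L]$.

Both costs are exponential in $L$, so with $L=T$ nothing is gained. The gain comes from the frequency: to produce $\eta T$ zeros it suffices to take $L=2\pi\eta T/\nu$, a fraction of order $1/\nu$ of the interval. The exponential rate of the event $\{N_F(T)\ge\eta T\}$ is therefore at most $\frac{2\pi\eta}\nu\big(1+S(\frac14\sqrt{\rho(\nu)})\big)$ (Proposition~\ref{prop:force}), and it vanishes if the small-ball rate $S(\frac14\sqrt{\rho(\nu)})$ is $o(\nu)$ along a sequence of frequencies. An exponential moment gives $S(a)\le C\log^2(e/a)$, which produces the threshold $e^{-c\sqrt\nu}$ of Theorem~\ref{thm:fail}. A nearly band-limited process has $S(a)$ of order at most $\log(1/a)$, which produces the threshold $e^{-c\nu}$ of Theorem~\ref{thm:sharp}. These are proved in Sections~\ref{sec:force} and~\ref{sec:small}.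

The positive results rest on Gaussian concentration. Theorem~\ref{thm:lower} (Section~\ref{sec:lower}) uses it on the real line. Theorem~\ref{thm:upper} (Section~\ref{sec:upper}) uses it on the lines $\operatorname{Im}z=y$, where the process $x\mapsto F(x+iy)$ has spectral density $e^{2\lambda y}\rho(\lambda)$. An exponential moment makes this density integrable; the hypothesis of Theorem~\ref{thm:upper} makes it bounded, which is what concentration requires.

\section{Spectral representation and Gaussian inequalities}\label{sec:tools}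

Throughout, $Z$ is a standard normal variable, $x^+=\max(x,0)$, $\log^+x=(\log x)^+$ and $\log^-x=(-\log x)^+$.

\subsection{The spectral isometry and the shifts $h_\xi$}

Let $\mathcal H$ be the closed real linear span of $\{F(t):t\in\mathbb R\}$ in $L^2(\mathbb P)$, with norm $\|\xi\|=(\mathbb E\xi^2)^{1/2}$. Any finitely many elements of $\mathcal H$ are centered and jointly Gaussian, and $\mathcal H$ is separable because $\|F(t)-F(s)\|^2=2-2k(t-s)$ and $k$ is continuous. Call $\varphi\in L^2(\mu)$ \emph{Hermitian} if $\varphi(-\lambda)=\overline{\varphi(\lambda)}$. By the symmetry of $\mu$, the integral $\int\varphi_1\overline{\varphi_2}\,d\mu$ is real for Hermitian $\varphi_1,\varphi_2$, so the Hermitian functions form a real Hilbert space. Since $\mathbb E[F(t)F(s)]=\int e^{-i\lambda t}\overline{e^{-i\lambda s}}\,d\mu$, the map $F(t)\mapsto e^{-i\lambda t}$ extends to an isometry of $\mathcal H$ into this space. It is onto: if a Hermitian $\varphi$ is orthogonal to every $e^{-i\lambda t}$, the finite measure $\overline\varphi\,d\mu$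 has vanishing Fourier transform, so $\varphi=0$. We write $\xi\leftrightarrow\varphi$ for this correspondence, and we extend it complex-linearly to an isometry of $\mathcal H+i\mathcal H\subset L^2(\mathbb P;\mathbb C)$ into $L^2(\mu)$.

For $\xi\in\mathcal H$ with $\xi\leftrightarrow\varphi$ put
\[
h_\xi(t)=\mathbb E[F(t)\xi]=\int e^{-i\lambda t}\,\overline{\varphi(\lambda)}\rho(\lambda)\,d\lambda .
\]
This is a continuous function, linear in $\xi$; it is the direction in which $F$ moves when the coordinate $\xi$ is changed. If $\rho\le B$, then $\overline\varphi\rho\in L^1\cap L^2$ and Plancherel's theorem gives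
\begin{equation}\label{eq:planch}
\int_{\mathbb R}|h_\xi(t)|^2\,dt=2\pi\int|\varphi|^2\rho^2\,d\lambda\le2\pi B\|\xi\|^2 .
\end{equation}
So one unit of Gaussian randomness moves $F$ by a bounded amount in $L^2(\mathbb R)$. This fails for an atom: in Example~\ref{ex:atoms}(a) the coordinate $\xi$ has $h_\xi(t)=\cos\nu t$.

\subsection{Taylor series and analytic extension}

Let $\sigma_m^2=\int\lambda^{2m}\,d\mu$; thus $\sigma_0=1$, $\sigma_1=\gamma$, and $\sigma_m>0$ because $\mu$ has a density. When $\sigma_m<\infty$, let $F^{(m)}(t)\in\mathcal H$ be the element with $F^{(m)}(t)\leftrightarrow(-i\lambda)^me^{-i\lambda t}$. It has law $N(0,\sigma_m^2)$.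

\begin{lemma}\label{lem:taylor}
If $\ell>0$ and $\sum_m\sigma_m\ell^m/m!<\infty$, then for each fixed $t_0$, almost surely, $\sum_m|F^{(m)}(t_0)|\ell^m/m!<\infty$ and
\[
F(t)=\sum_{m\ge0}F^{(m)}(t_0)\frac{(t-t_0)^m}{m!}\qquad\text{for all real }t\text{ with }|t-t_0|\le\ell .
\]
\end{lemma}

\begin{proof}
The first claim holds because $\mathbb E|F^{(m)}(t_0)|\le\sigma_m$. Hence almost surely the series converges uniformly on $[t_0-\ell,t_0+\ell]$ to a continuous function. For fixed $t$ it also converges in $\mathcal H$, the norms of its terms being summable. The corresponding series in $L^2(\mu)$ converges in norm, and it converges pointwise to $e^{-i\lambda t_0}e^{-i\lambda(t-t_0)}=e^{-i\lambda t}$; so the limit in $\mathcal H$ is $F(t)$. The identity therefore holds almost surely for all $t$ in a countable dense set, and both sides are continuous.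
\end{proof}

\begin{lemma}\label{lem:analytic}
\emph{(a)} If $\sigma_m\le C\,m!\,\delta^{-m}$ for all $m$, then almost surely $F$ extends to a holomorphic function on the strip $|\operatorname{Im}z|<\delta$, and $F(z)\leftrightarrow e^{-i\lambda z}$ for each $z$ in the strip. In particular $\operatorname{Re}F(z),\operatorname{Im}F(z)\in\mathcal H$ and $\mathbb E|F(x+iy)|^2=\int e^{2\lambda y}\,d\mu$.

\emph{(b)} If $\rho\le Be^{-2\delta|\lambda|}$, then the hypothesis of \emph{(a)} holds, and for $\xi\in\mathcal H$ the function $h_\xi(z):=\mathbb E[F(z)\xi]$ satisfies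
\begin{equation}\label{eq:planchstrip}
\int_{\mathbb R}|h_\xi(x+iy)|^2\,dx\le2\pi B\|\xi\|^2\qquad(|y|<\delta).
\end{equation}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:taylor} for all rational $t_0$ and a sequence $\ell\uparrow\delta$. Almost surely each Taylor series converges in the open disc of radius $\delta$ about $t_0$ and agrees with $F$ on the real diameter. If two such discs intersect, their intersection is convex and meets $\mathbb R$ in an interval, so the two series agree on it by the identity theorem. The discs cover the strip. For fixed $z$ in the disc about $t_0$, the argument of Lemma~\ref{lem:taylor} with $z$ in place of $t$ shows that the series converges in $\mathcal H+i\mathcal H$ to the element corresponding to $e^{-i\lambda z}$, and $|e^{-i\lambda(x+iy)}|^2=e^{2\lambda y}$.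

(b) We have $\sigma_m^2\le2B\int_0^\infty\lambda^{2m}e^{-2\delta\lambda}\,d\lambda=2B(2m)!/(2\delta)^{2m+1}$, and $(2m)!\le4^m(m!)^2$, so $\sigma_m\le\sqrt{B/\delta}\;m!\,\delta^{-m}$. If $\xi\leftrightarrow\varphi$, then $h_\xi(x+iy)=\int e^{-i\lambda x}e^{\lambda y}\overline\varphi\rho\,d\lambda$, and Plancherel's theorem gives $\int|h_\xi(x+iy)|^2\,dx=2\pi\int(e^{2\lambda y}\rho)\,|\varphi|^2\rho\,d\lambda$, where $e^{2\lambda y}\rho\le B$.
\end{proof}

\subsection{Four standard facts}

\begin{itemize}
\item \emph{Change of measure (Cameron--Martin).} Let $\xi\in\mathcal H$ and $d\mathbb Q=e^{-\xi-\|\xi\|^2/2}\,d\mathbb P$. Under $\mathbb Q$ a family $(\zeta_t)$ of elements of $\mathcal H$ has the law that $(\zeta_t-\mathbb E[\zeta_t\xi])$ has under $\mathbb P$. Indeed $\mathbb E_{\mathbb Q}e^{i\zeta}=e^{-\|\xi\|^2/2}\exp\big(\frac12\mathbb E(i\zeta-\xi)^2\big)=\exp\big(-\frac12\|\zeta\|^2-i\mathbb E[\zeta\xi]\big)$ for every $\zeta\in\mathcal H$.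
\item \emph{Anderson's inequality.} If $X$ is a centered Gaussian vector in $\mathbb R^n$ and $K\subset\mathbb R^n$ is closed, convex and symmetric, then $\mathbb P(X\in K)\ge\mathbb P(X+x\in K)$ for all $x$. Consequently, for a continuous centered Gaussian process $G$ on $[0,L]$ and a continuous function $f$,
\[
\mathbb P\big(\sup|G|\le a\big)\ge\mathbb P\big(\sup|G+f|\le a\big):
\]
apply the inequality to cubes, on increasing finite subsets of a countable dense set; by continuity the events decrease to the stated ones.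
\item \emph{\v{S}id\'ak's inequality.} If $X_1,\dots,X_n$ are centered and jointly Gaussian, then $\mathbb P(\bigcap_i\{|X_i|\le x_i\})\ge\prod_i\mathbb P(|X_i|\le x_i)$. It extends to countably many variables, both sides being decreasing limits.
\item \emph{Gaussian concentration.} If $f:\mathbb R^n\to\mathbb R$ is $C$-Lipschitz and $X$ is standard normal in $\mathbb R^n$, then $\mathbb P(f(X)-\mathbb Ef(X)\ge x)\le e^{-x^2/2C^2}$ for $x\ge0$.
\end{itemize}

\section{Forcing one frequency}\label{sec:force}

For $a>0$ and $\eta>0$ define the small-ball rate and the overcrowding rate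
\[
S(a)=\limsup_{L\to\infty}-\frac1L\log\mathbb P\Big(\sup_{[0,L]}|F|\le a\Big),\qquad\mathcal R(\eta)=\limsup_{T\to\infty}-\frac1T\log\mathbb P\big(N_F(T)\ge\eta T\big).
\]
Both lie in $[0,\infty]$, and $S$ is nonincreasing. The conclusion of Theorems~\ref{thm:fail} and~\ref{thm:sharp} is that $\mathcal R(\eta)=0$.

\begin{proposition}\label{prop:force}
Let $\nu>0$ and $A>0$ satisfy $\frac1{2w}\int_{\nu-w}^{\nu+w}\rho\,d\lambda\to A^2$ as $w\downarrow0$. If $\eta>0$ and $\nu\ge2\pi\eta$, then
\[
\mathcal R(\eta)\le\frac{2\pi\eta}\nu\Big(1+S\big(\tfrac14A\big)\Big).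
\]
\end{proposition}

The hypothesis holds with $A^2=\rho(\nu)$ when $\rho(\nu)>0$ and $\nu$ is a point of continuity of $\rho$ or, more generally, a Lebesgue point; by the Lebesgue differentiation theorem almost every point is a Lebesgue point.

\begin{proof}
\emph{The window.} Let $L$ be large, $w=\frac1{4L}<\min(1,\nu)$, $E=\{\lambda:\big||\lambda|-\nu\big|\le w\}$ and $v=\mu(E)$. By symmetry $v=2\int_{\nu-w}^{\nu+w}\rho$, so $v/(4wA^2)\to1$, and since $4w=1/L$,
\begin{equation}\label{eq:mass}
\frac{A^2}{2L}\le v\le\frac{2A^2}L\qquad\text{for large }L .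
\end{equation}
Let $\zeta_m\leftrightarrow\mathbf 1_E(\lambda)(-i\lambda)^m$, so that $\|\zeta_m\|\le(\nu+1)^m\sqrt v$, and let $W(t)=\sum_m\zeta_mt^m/m!$. As in Lemma~\ref{lem:taylor}, almost surely $W$ is an entire function, and $W(t)\leftrightarrow\mathbf 1_Ee^{-i\lambda t}$, $W'(t)\leftrightarrow\mathbf 1_E(-i\lambda)e^{-i\lambda t}$. Thus $W$ is stationary with $\mathbb EW(t)^2=v$ and $\mathbb EW'(t)^2\le(\nu+1)^2v$. Let $G=F-W$, so that $G(t)\leftrightarrow\mathbf 1_{E^c}e^{-i\lambda t}$. The processes $W$ and $G$ are continuous, jointly Gaussian and uncorrelated, hence independent.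

\emph{Raising the window.} We want $W$ to be close to $A\cos\nu t$, and the change of measure tells us the price of shifting $W$ by a function of the form $t\mapsto\mathbb E[W(t)\xi]$. Take $\xi=(A/v)W(0)$ and
\[
h(t)=\mathbb E[W(t)\xi]=\frac Av\int_E\cos(\lambda t)\,d\mu(\lambda).
\]
For $t\in[0,L]$ and $\lambda\in E$ we have $|\cos\lambda t-\cos\nu t|\le wL=\frac14$, so $|h(t)-A\cos\nu t|\le\frac A4$ on $[0,L]$. By \eqref{eq:mass}, $\|\xi\|^2=A^2/v\le2L$. Let $\mathcal K=\{\sup_{[0,L]}|W|\le\frac A4\}$. The processes $W$ and $-W$ have the same law, and replacing $W$ by $-W$ preserves $\mathcal K$ and sends $\xi$ to $-\xi$; hence $\mathbb E[\mathbf 1_{\mathcal K}e^{-\xi}]=\mathbb E[\mathbf 1_{\mathcal K}e^{\xi}]=\mathbb E[\mathbf 1_{\mathcal K}\cosh\xi]$. The change of measure gives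
\[
\mathbb P\Big(\sup_{[0,L]}|W-h|\le\tfrac A4\Big)=\mathbb E\big[\mathbf 1_{\mathcal K}\,e^{-\xi-\|\xi\|^2/2}\big]=e^{-\|\xi\|^2/2}\,\mathbb E[\mathbf 1_{\mathcal K}\cosh\xi]\ge e^{-L}\,\mathbb P(\mathcal K).
\]
The event $\mathcal K$ is typical, because $W$ has variance of order $1/L$. To see this, cover $[0,L]$ by at most $L+1$ unit intervals and use $\sup_{[0,1]}|W|\le|W(0)|+\int_0^1|W'|$, the inequality $(x+y)^4\le8(x^4+y^4)$, the bound $(\int_0^1|W'|)^4\le\int_0^1|W'|^4$ and $\mathbb EZ^4=3$. By stationarity, Markov's inequality and \eqref{eq:mass},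
\[
\mathbb P(\mathcal K^c)\le(L+1)\Big(\frac4A\Big)^4\cdot24\big(1+(\nu+1)^4\big)v^2\le(L+1)\,4^4\cdot24\big(1+(\nu+1)^4\big)\frac4{L^2}\longrightarrow0 .
\]
So $\mathbb P(\mathcal K)\ge\frac12$ for large $L$.

\emph{Suppressing the rest.} The process $G$ depends on $L$, and we want a bound in terms of $F$ alone. Anderson's inequality gives $\mathbb P(\sup_{[0,L]}|G|\le\frac A4)\ge\mathbb P(\sup_{[0,L]}|G+f|\le\frac A4)$ for each continuous $f$. Integrating over $f$ with respect to the law of $W$, which is independent of $G$, we obtain $\mathbb P(\sup_{[0,L]}|G|\le\frac A4)\ge\mathbb P(\sup_{[0,L]}|F|\le\frac A4)$.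

\emph{Counting zeros.} On the intersection of the independent events $\{\sup_{[0,L]}|W-h|\le\frac A4\}$ and $\{\sup_{[0,L]}|G|\le\frac A4\}$ we have $|F(t)-A\cos\nu t|\le\frac34A$ on $[0,L]$. Then $F(\pi j/\nu)$ is nonzero with sign $(-1)^j$ for the integers $0\le j\le\nu L/\pi$, and so $N_F(L)\ge\nu L/\pi-1$. For large $L$,
\[
\mathbb P\big(N_F(L)\ge\nu L/\pi-1\big)\ge\tfrac12e^{-L}\,\mathbb P\Big(\sup_{[0,L]}|F|\le\tfrac A4\Big).
\]
Take $L=2\pi\eta T/\nu$. Then $L\le T$ because $\nu\ge2\pi\eta$, so $N_F(T)\ge N_F(L)$; and $\nu L/\pi-1=2\eta T-1\ge\eta T$ for $T\ge1/\eta$. Take logarithms, divide by $T=\nu L/(2\pi\eta)$ and let $T\to\infty$.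
\end{proof}

Only the height of $\rho$ at $\nu$ enters the bound. The width of a bump at $\nu$ decides how large $T$ must be for \eqref{eq:mass} to hold: in Example~\ref{ex:bumps} the window lies in the flat top of the $n$th bump once $L\ge\frac12e^{n^2}$. Since the rate $\mathcal R(\eta)$ is a limit as $T\to\infty$, every bump counts.

\section{Small balls and the counterexamples}\label{sec:small}

\subsection{Small balls from Taylor coefficients}

We need upper bounds on $S(a)$ as $a\to0$. An analytic process is small on an interval as soon as its Taylor coefficients at the center are small, and \v{S}id\'ak's inequality lets us treat all coefficients at all centers as if they were independent.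

\begin{lemma}\label{lem:small}
Let $\ell,a>0$ and $x_m>0$ $(m\ge0)$ satisfy $\sum_m\sigma_m\ell^m/m!<\infty$ and $\sum_mx_m\sigma_m\ell^m/m!\le a$. Then
\[
S(a)\le\frac1{2\ell}\sum_{m\ge0}\log\frac1{\mathbb P(|Z|\le x_m)} .
\]
\end{lemma}

\begin{proof}
Cover $[0,L]$ by $n=\lceil L/2\ell\rceil$ intervals of half-length $\ell$ with centers $t_1,\dots,t_n$. By Lemma~\ref{lem:taylor}, almost surely on the event that $|F^{(m)}(t_i)|\le x_m\sigma_m$ for all $i$ and $m$ we have $\sup_{[0,L]}|F|\le a$. By \v{S}id\'ak's inequality this event has probability at least $\big(\prod_m\mathbb P(|Z|\le x_m)\big)^n$, and $n/L\to1/(2\ell)$.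
\end{proof}

Infinitely many coefficients cannot all be forced to be small at finite cost. We force the first $D$ of them and ask of the others only that they not be too large, with thresholds that grow so fast that the total cost stays bounded. For an integer $D\ge1$ and $x\in(0,1]$ let
\begin{equation}\label{eq:thresholds}
x_m=x\quad(m<D),\qquad x_m=2^{m-D+1}\quad(m\ge D).
\end{equation}
Since the standard normal density is at least $1/\sqrt{2\pi e}$ on $[-1,1]$, we have $\mathbb P(|Z|\le x)\ge2x/\sqrt{2\pi e}\ge x/3$, and so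
\begin{equation}\label{eq:cost}
\sum_{m\ge0}\log\frac1{\mathbb P(|Z|\le x_m)}\le D\log\frac3x+\kappa,\qquad\kappa:=\sum_{j\ge1}\log\frac1{\mathbb P(|Z|\le2^j)}<\infty ;
\end{equation}
the constant $\kappa$ is finite because $\mathbb P(|Z|>2^j)\le\mathbb EZ^2/4^j=4^{-j}$. We also record
\begin{equation}\label{eq:geom}
\sum_{m\ge D}2^{m-D+1}4^{-m}=2^{1-D}\sum_{m\ge D}2^{-m}=4\cdot4^{-D}.
\end{equation}

Under an exponential moment the radius of convergence is finite, so $\ell$ is a fixed number. The terms of the Taylor series decay geometrically, about $\log(1/a)$ of them must be forced, and each costs about $\log(1/a)$.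

\begin{corollary}\label{cor:logsq}
If $M=\int e^{\delta|\lambda|}\,d\mu<\infty$, there is $C=C(\delta,M)$ with $S(a)\le C\log^2(e/a)$ for $0<a\le1$.
\end{corollary}

\begin{proof}
From $(\delta|\lambda|)^{2m}/(2m)!\le e^{\delta|\lambda|}$ and $(2m)!\le4^m(m!)^2$ we get
\begin{equation}\label{eq:sigmaexp}
\sigma_m\le\sqrt M\,m!\,(2/\delta)^m .
\end{equation}
With $\ell=\delta/8$ this reads $\sigma_m\ell^m/m!\le\sqrt M\,4^{-m}$. Use \eqref{eq:thresholds} with $x=a/(4\sqrt M)$, which is at most $1$ since $M\ge1$, and with $D$ the least positive integer such that $4^D\ge8\sqrt M/a$. By \eqref{eq:geom},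
\[
\sum_mx_m\sigma_m\ell^m/m!\le\frac a4\sum_{m\ge0}4^{-m}+4\sqrt M\,4^{-D}\le\frac a3+\frac a2\le a .
\]
Since $D\le1+\log_4(8\sqrt M/a)$, Lemma~\ref{lem:small} and \eqref{eq:cost} give
\[
S(a)\le\frac4\delta\Big[\Big(1+\log_4\frac{8\sqrt M}a\Big)\log\frac{12\sqrt M}a+\kappa\Big].
\]
Each of the two factors in the product is at most a constant depending on $M$ times $\log(e/a)$, and $\log(e/a)\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fail}]
Fix $\eta>0$ and $c>0$. The function $e^{c\sqrt{|\lambda|}}\rho(\lambda)$ is even, essentially unbounded, and bounded on bounded sets because $\rho$ is bounded. Hence for every $\Lambda$ the set $\{\lambda>\Lambda:\rho(\lambda)\ge e^{-c\sqrt\lambda}\}$ has positive measure, and it contains a Lebesgue point of $\rho$. So there are arbitrarily large Lebesgue points $\nu$ with $\frac14\sqrt{\rho(\nu)}\ge a:=\frac14e^{-c\sqrt\nu/2}$. By monotonicity of $S$ and Corollary~\ref{cor:logsq},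
\[
S\big(\tfrac14\sqrt{\rho(\nu)}\big)\le S(a)\le C\big(\log(4e)+\tfrac c2\sqrt\nu\big)^2,
\]
with $C$ independent of $c$ and $\nu$. Proposition~\ref{prop:force} with $\nu\to\infty$ along such points gives $\mathcal R(\eta)\le2\pi\eta\,Cc^2/4$. Since $c>0$ is arbitrary, $\mathcal R(\eta)=0$.
\end{proof}

The exponential moment was used only through Corollary~\ref{cor:logsq}, and the boundedness of $\rho$ only to place the points $\nu$ at infinity. In Example~\ref{ex:bumps} one can take $\nu=n$ and $A=1/n$ directly, and the bound reads $\mathcal R(\eta)\le\frac{2\pi\eta}n\big(1+C\log^2(4en)\big)\to0$.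

\subsection{Nearly band-limited processes and the proof of Theorem~\ref{thm:sharp}}

To allow heights as small as $e^{-o(\nu)}$ we must improve $\log^2(1/a)$ to $\log(1/a)$. If $\mu$ is supported in $[-\Lambda,\Lambda]$, then $\sigma_m\le\Lambda^m$ and the Taylor series converge everywhere, so we may use long intervals. With $\ell\approx\log(1/a)$ about $\Lambda\ell$ coefficients must be forced, each at cost about $\Lambda\ell$, but the total $\Lambda^2\ell^2$ is now spread over length $2\ell$. The same holds if the spectrum beyond $\Lambda$ is negligible at the scales $a$ and $\ell$.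

\begin{lemma}\label{lem:band}
Let $\Lambda\ge1$, $0<a\le1$, $\ell=\log(16/a)$ and $\tilde\sigma_m^2=\int_{|\lambda|>\Lambda}\lambda^{2m}\,d\mu$. If $\sum_m2^{m+1}\tilde\sigma_m\ell^m/m!\le a/4$, then $S(a)\le13\Lambda^2\ell+\kappa$.
\end{lemma}

\begin{proof}
Note that $\ell\ge\log16>1$. We have $\sigma_m^2\le\Lambda^{2m}+\tilde\sigma_m^2$, so $\sigma_m\le\Lambda^m+\tilde\sigma_m$ and $\sum_m\sigma_m\ell^m/m!\le e^{\Lambda\ell}+a/8<\infty$. Use \eqref{eq:thresholds} with $D=\lceil12\Lambda\ell\rceil$ and $x=\frac a4e^{-\Lambda\ell}\le1$, and split $\sum_mx_m\sigma_m\ell^m/m!$ into three parts.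
\begin{itemize}
\item Since $x_m\le2^{m+1}$ for all $m$, the terms with $\tilde\sigma_m$ contribute at most $a/4$.
\item The terms with $\Lambda^m$ and $m<D$ contribute at most $xe^{\Lambda\ell}=a/4$.
\item For $m\ge D$, the bound $m!\ge(m/e)^m$ gives $(\Lambda\ell)^m/m!\le(e\Lambda\ell/m)^m\le(e/12)^m\le4^{-m}$. By \eqref{eq:geom} these terms contribute at most $4\cdot4^{-D}\le4e^{-\ell}=a/4$, since $D\log4\ge\ell$.
\end{itemize}
The total is at most $a$. Moreover $D\le13\Lambda\ell$ and $\log(3/x)=\log(12/a)+\Lambda\ell\le\ell+\Lambda\ell\le2\Lambda\ell$. Lemma~\ref{lem:small} and \eqref{eq:cost} give $S(a)\le(26\Lambda^2\ell^2+\kappa)/(2\ell)\le13\Lambda^2\ell+\kappa$.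
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We place bumps at a lacunary sequence $\nu_n$, with heights just under the envelope. At the scale relevant for the $j$th bump, the earlier bumps form a band-limited process whose band is much shorter than $\nu_j$, and the bumps from the $j$th on are so thin that Lemma~\ref{lem:band} ignores them.

\emph{Positions and heights.} Set $\nu_0=1$. For each $n$ we have $\liminf_{\lambda\to\infty}(\Psi(\lambda)+n+5)/\lambda=0$, so we can choose recursively $\nu_n\ge\nu_{n-1}+3$ with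
\begin{equation}\label{eq:lacunary}
(\nu_{n-1}+1)^2\big(\Psi(\nu_n)+n+5\big)\le\nu_n/n\qquad(n\ge1).
\end{equation}
Put $q_n=e^{-\Psi(\nu_n)-n}$, $a_n=\frac14\sqrt{q_n}$ and $\ell_n=\log(16/a_n)=\log64+\frac12(\Psi(\nu_n)+n)$. Since $\log64<5$, we have $\ell_n\le\Psi(\nu_n)+n+5$.

\emph{Widths.} Choose $w_n\in(0,2^{-n-4}]$ so small that
\begin{enumerate}
\item[(i)] $\Psi\le\Psi(\nu_n)+n$ on $[\nu_n-w_n,\nu_n+w_n]$, which is possible because $\Psi$ is continuous;
\item[(ii)] $w_ne^{\omega(\lambda)}\le2^{-n}$ for $\lambda\in[\nu_n-1,\nu_n+1]$, which is possible because $\omega$ is locally bounded;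
\item[(iii)] $2\sqrt{4w_n}\,e^{2(\nu_n+1)\ell_j}\le2^{-n}a_j/4$ for all $1\le j\le n$.
\end{enumerate}

\emph{The density.} Let $\rho(\lambda)=c_0b(\lambda)+\sum_{n\ge1}q_n\,b\big((|\lambda|-\nu_n)/w_n\big)$. The $n$th pair of bumps has mass $v_n=2q_nw_n\int b\le4w_n$, so $\sum_nv_n\le\frac14$, and the normalizing constant $c_0=(1-\sum_nv_n)/\int b$ lies in $(0,1]$. The supports are disjoint and locally finite, so $\rho$ is smooth and $\rho\le1$. For $|\lambda|>1$ either $\rho(\lambda)=0$ or $\lambda$ lies in the $n$th pair of bumps for some $n$, where $\rho(\lambda)\le q_n\le e^{-\Psi(|\lambda|)}$ by (i). By (ii), $\int e^{\omega(|\lambda|)}\,d\mu\le\sup_{[0,1]}e^\omega+\sum_n4\cdot2^{-n}<\infty$. The kernel is $k(t)=c_0\hat b(t)+\sum_n2q_n\cos(\nu_nt)\,w_n\hat b(w_nt)$, so $\|k\|_1\le\|\hat b\|_1(c_0+2\sum_ne^{-n})<\infty$. By (iii) with $j=1$, $\sum_nv_n(\nu_n+1)^2<\infty$, so $\gamma<\infty$ and a continuous process with this density exists.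

\emph{The small-ball rate.} Fix $j\ge1$ and apply Lemma~\ref{lem:band} with $\Lambda=\nu_{j-1}+1$, $a=a_j$, $\ell=\ell_j$. Only the bumps with $n\ge j$ lie outside $[-\Lambda,\Lambda]$, so $\tilde\sigma_m^2\le\sum_{n\ge j}v_n(\nu_n+1)^{2m}$ and $\tilde\sigma_m\le\sum_{n\ge j}\sqrt{v_n}(\nu_n+1)^m$. By (iii),
\[
\sum_m2^{m+1}\tilde\sigma_m\frac{\ell_j^m}{m!}\le\sum_{n\ge j}2\sqrt{v_n}\,e^{2(\nu_n+1)\ell_j}\le\sum_{n\ge j}2^{-n}\frac{a_j}4\le\frac{a_j}4 .
\]
The lemma and \eqref{eq:lacunary} give $S(a_j)\le13(\nu_{j-1}+1)^2(\Psi(\nu_j)+j+5)+\kappa\le13\nu_j/j+\kappa$. Since $\rho$ is continuous, $\rho(\nu_j)=q_j$ and $a_j=\frac14\sqrt{q_j}$, Proposition~\ref{prop:force} yields, for all $j$ with $\nu_j\ge2\pi\eta$,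
\[
\mathcal R(\eta)\le\frac{2\pi\eta}{\nu_j}\Big(1+\kappa+\frac{13\nu_j}j\Big),
\]
and the right-hand side tends to $0$ as $j\to\infty$.
\end{proof}

\section{Concentration, sign changes and the lower tail}\label{sec:lower}

\subsection{Concentration for functionals of the path}

Gaussian concentration extends to functionals of $F$ that are Lipschitz along the shifts $h_\xi$, measured in the norm of $\mathcal H$.

\begin{lemma}\label{lem:conc}
Let $K$ be a compact interval of $\mathbb R$, or a compact rectangle in a strip to which $F$ extends as in Lemma~\ref{lem:analytic}; in the second case $C(K)$ consists of complex-valued functions. Let $\Phi:C(K)\to\mathbb R$ be measurable with $\mathbb E|\Phi(F)|<\infty$ and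
\[
|\Phi(f+h_\xi)-\Phi(f)|\le C\|\xi\|\qquad(f\in C(K),\ \xi\in\mathcal H).
\]
Then $\mathbb P(\Phi(F)-\mathbb E\Phi(F)\ge x)\le e^{-x^2/2C^2}$ for $x>0$, and the same bound holds for the event $\Phi(F)-\mathbb E\Phi(F)\le-x$.
\end{lemma}

\begin{proof}
Let $(\xi_i)$ be an orthonormal basis of $\mathcal H$; the $\xi_i$ are independent standard normal variables. Put $F_n=F-\sum_{i\le n}\xi_ih_{\xi_i}$. It is continuous on $K$, and $\mathbb E[F_n(z)\xi_j]=h_{\xi_j}(z)-h_{\xi_j}(z)=0$ for $j\le n$. Since the real and imaginary parts of $F_n(z)$ lie in $\mathcal H$, the process $F_n$ is independent of $\xi_1,\dots,\xi_n$. Therefore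
\[
\mathbb E[\Phi(F)\mid\xi_1,\dots,\xi_n]=f_n(\xi_1,\dots,\xi_n),\qquad f_n(y)=\mathbb E\,\Phi\Big(\sum_{i\le n}y_ih_{\xi_i}+F_n\Big).
\]
For $y,y'\in\mathbb R^n$ we have $\sum_i(y_i-y_i')h_{\xi_i}=h_\zeta$ with $\zeta=\sum_i(y_i-y_i')\xi_i$ and $\|\zeta\|=|y-y'|$. So the integrands defining $f_n(y)$ and $f_n(y')$ differ by at most $C|y-y'|$. The expectation exists for almost every $y$ by Fubini's theorem, hence for all $y$, and $f_n$ is $C$-Lipschitz with $\mathbb Ef_n(\xi_1,\dots,\xi_n)=\mathbb E\Phi(F)$. Each $F(z)$ is the $L^2$ limit of $\sum_{i\le n}\xi_ih_{\xi_i}(z)$, so $F$, being continuous, is measurable with respect to the completed $\sigma$-field of $(\xi_i)$, and martingale convergence gives $f_n(\xi_1,\dots,\xi_n)\to\Phi(F)$ almost surely. Let $0<x'<x$. Almost surely on $\{\Phi(F)-\mathbb E\Phi(F)\ge x\}$ the events $\{f_n(\xi_1,\dots,\xi_n)-\mathbb E\Phi(F)\ge x'\}$ occur for all large $n$, and each has probability at most $e^{-x'^2/2C^2}$. Fatou's lemma and $x'\uparrow x$ give the first bound; apply it to $-\Phi$ for the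 second.
\end{proof}

\subsection{Smoothed sign changes}

The zero count is not a Lipschitz functional, and neither is the indicator of a sign change between $t$ and $t+\varepsilon$. We squeeze this indicator between two Lipschitz functions. For $\theta>0$ let $\chi(x)=\min(1,x^+/\theta)$ and
\[
\psi^-(x,y)=\chi(x)\chi(-y)+\chi(-x)\chi(y),\qquad\psi^+(x,y)=1-\chi(x)\chi(y)-\chi(-x)\chi(-y).
\]
For each $y$ at most one of $\chi(y),\chi(-y)$ is nonzero, so at most one product survives in each formula. It follows that both functions are $\frac1\theta$-Lipschitz in each variable and take values in $[0,1]$. If $xy\ge0$ then $\psi^-=0$, and if $xy<0$ then $\psi^+=1$; thus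
\[
0\le\psi^-\le\mathbf 1_{\{xy<0\}}\le\psi^+\le1 .
\]
As $\theta\downarrow0$, $\chi(x)\to\mathbf 1_{\{x>0\}}$, so $\psi^\pm(x,y)\to\mathbf 1_{\{xy<0\}}$ whenever $xy\ne0$.

\begin{lemma}\label{lem:sign}
Assume $\rho\le B$ and $\gamma<\infty$. For $\varepsilon,\theta>0$ and a compact interval $I$ let $\Phi^\pm_I(f)=\frac1\varepsilon\int_I\psi^\pm(f(t),f(t+\varepsilon))\,dt$ and $e^\pm(\varepsilon,\theta)=\frac1\varepsilon\mathbb E\psi^\pm(F(0),F(\varepsilon))$. Then $\mathbb E\Phi^\pm_I(F)=e^\pm(\varepsilon,\theta)\,|I|$,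
\begin{equation}\label{eq:mean}
\lim_{\theta\downarrow0}e^\pm(\varepsilon,\theta)=\frac{\arccos k(\varepsilon)}{\pi\varepsilon},\qquad\lim_{\varepsilon\downarrow0}\frac{\arccos k(\varepsilon)}{\pi\varepsilon}=\frac\gamma\pi,
\end{equation}
and for $u>0$ and $\Phi\in\{\Phi^+_I,\Phi^-_I\}$ each of the events $\Phi(F)-\mathbb E\Phi(F)\ge u|I|$ and $\Phi(F)-\mathbb E\Phi(F)\le-u|I|$ has probability at most
\begin{equation}\label{eq:signconc}
\exp\Big(-\frac{u^2\varepsilon^2\theta^2}{16\pi B}\,|I|\Big).
\end{equation}
\end{lemma}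

\begin{proof}
The formula for the mean is stationarity and Fubini's theorem. Since $F(0)F(\varepsilon)\ne0$ almost surely, bounded convergence gives $\mathbb E\psi^\pm(F(0),F(\varepsilon))\to\mathbb P(F(0)F(\varepsilon)<0)$. Represent $(F(0),F(\varepsilon))$ as the projections of a standard normal vector in $\mathbb R^2$ on two unit vectors at angle $\phi_\varepsilon=\arccos k(\varepsilon)$. The projections have opposite signs on a double cone of total angle $2\phi_\varepsilon$, so by rotation invariance the probability is $\phi_\varepsilon/\pi$. For the second limit, $(1-k(\varepsilon))/\varepsilon^2=\int\varepsilon^{-2}(1-\cos\lambda\varepsilon)\,d\mu\to\gamma^2/2$ by dominated convergence, with dominating function $\lambda^2/2$. Also $\phi_\varepsilon>0$, because $\mu$ has a density and so does not live on the countable set where $\cos\lambda\varepsilon=1$; and $\phi_\varepsilon\to0$. Hence $\phi_\varepsilon^2/\varepsilon^2\sim2(1-\cos\phi_\varepsilon)/\varepsilon^2\to\gamma^2$.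

By the Lipschitz property, the Cauchy--Schwarz inequality and \eqref{eq:planch},
\[
|\Phi(f+h_\xi)-\Phi(f)|\le\frac1{\varepsilon\theta}\int_I\big(|h_\xi(t)|+|h_\xi(t+\varepsilon)|\big)\,dt\le\frac2{\varepsilon\theta}\sqrt{2\pi B|I|}\;\|\xi\| .
\]
Lemma~\ref{lem:conc} applies on $K=I+[0,\varepsilon]$ with $2C^2=16\pi B|I|/(\varepsilon\theta)^2$ and $x=u|I|$.
\end{proof}

The Lipschitz constant grows like $\sqrt{|I|}$ while the deviation grows like $|I|$; this is where the bounded density produces an exponential bound.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]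
Fix $s\in[0,\varepsilon)$. Each sign change along the grid $s+j\varepsilon$ gives a zero in the open interval between two consecutive grid points, so
\[
N_F(T)\ge\sum_{j\ge0:\ s+(j+1)\varepsilon\le T}\mathbf 1\big\{F(s+j\varepsilon)F(s+(j+1)\varepsilon)<0\big\}.
\]
Average over $s\in[0,\varepsilon)$; as $s$ and $j$ vary, $t=s+j\varepsilon$ runs once through $[0,T-\varepsilon]$. Thus, with $I=[0,T-\varepsilon]$,
\[
N_F(T)\ge\frac1\varepsilon\int_0^{T-\varepsilon}\mathbf 1\{F(t)F(t+\varepsilon)<0\}\,dt\ge\Phi^-_I(F).
\]
Let $\frac\gamma\pi-\eta=4\beta>0$. By \eqref{eq:mean} choose $\varepsilon$, and then $\theta$, with $e^-(\varepsilon,\theta)\ge\frac\gamma\pi-\beta$. For large $T$, $\mathbb E\Phi^-_I(F)\ge(\frac\gamma\pi-\beta)(T-\varepsilon)\ge(\frac\gamma\pi-2\beta)T$. So $N_F(T)\le\eta T$ implies $\Phi_I^-(F)-\mathbb E\Phi_I^-(F)\le-2\beta T\le-2\beta|I|$, and by \eqref{eq:signconc} this has probability at most $\exp\big(-\frac{\beta^2\varepsilon^2\theta^2}{4\pi B}(T-\varepsilon)\big)\le e^{-cT}$ for $T\ge2\varepsilon$ and $c=\beta^2\varepsilon^2\theta^2/(8\pi B)$.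
\end{proof}

The bound on $\rho$ was used only in \eqref{eq:signconc} and the finiteness of $\gamma$ only in \eqref{eq:mean}.

\section{The upper tail under an exponential envelope}\label{sec:upper}

Throughout this section $\rho\le Be^{-2\delta|\lambda|}$, so $F$ is holomorphic in the strip $|\operatorname{Im}z|<\delta$ by Lemma~\ref{lem:analytic}. Fix $r=\delta/2$, let $0<\varepsilon<\min(2r,1)$, to be chosen small at the end, and put
\[
\alpha=\log(2r/\varepsilon)>0,\qquad\tau=e^{-5\alpha/4}=(\varepsilon/2r)^{5/4}<1,\qquad I=[-\varepsilon,T],\qquad t^*=t+\varepsilon/2 .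
\]

\subsection{Clusters of zeros and Jensen's formula}

Sign changes now give a bound in the wrong direction: they miss zeros that come in groups of two or more within distance $\varepsilon$. Jensen's formula says that such a cluster forces $F$ to be either large on a circle of radius $r$ or small at its center. Recall the formula: if $f$ is holomorphic near the disc $|z-z_0|\le r$, $f(z_0)\ne0$, and $z_1,\dots,z_n$ are the zeros in the open disc repeated with multiplicity, then
\[
\sum_{i=1}^n\log\frac r{|z_i-z_0|}=\frac1{2\pi}\int_0^{2\pi}\log|f(z_0+re^{i\vartheta})|\,d\vartheta-\log|f(z_0)| .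
\]

\begin{lemma}\label{lem:jensen}
Almost surely, for every $\theta>0$ and $T>0$,
\[
N_F(T)\le\Phi^+_I(F)+\frac4{\varepsilon\alpha}\,(U_++U_-),
\]
where
\[
U_+=\int_I\frac1{2\pi}\int_0^{2\pi}\log^+\big(e^{-\alpha/4}|F(t^*+re^{i\vartheta})|\big)\,d\vartheta\,dt,\qquad U_-=\int_I\log^+\frac\tau{|F(t^*)|}\,dt .
\]
\end{lemma}

\begin{proof}
Almost surely $F(0)\ne0$, so the zeros of the analytic function $F$ are isolated and of finite multiplicity. Let $n(t)$ be the number of zeros in $(t,t+\varepsilon]$, counted with multiplicity. A zero $x\in[0,T]$ lies in $(t,t+\varepsilon]$ exactly for $t\in[x-\varepsilon,x)\subset I$, so $N_F(T)\le\frac1\varepsilon\int_In(t)\,dt$. For all but finitely many $t\in I$ we have $F(t)F(t^*)F(t+\varepsilon)\ne0$; fix such a $t$. If $n(t)=1$, then $F$ has one simple zero between $t$ and $t+\varepsilon$ and changes sign there. Hence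
\[
n(t)\le\mathbf 1\{F(t)F(t+\varepsilon)<0\}+n(t)\mathbf 1\{n(t)\ge2\}\le\psi^+(F(t),F(t+\varepsilon))+n(t)\mathbf 1\{n(t)\ge2\}.
\]
The zeros counted by $n(t)$ are within $\varepsilon/2<r$ of $t^*$, so each contributes at least $\alpha$ to the left side of Jensen's formula at $z_0=t^*$, and the other zeros contribute nonnegative terms. Therefore
\[
n(t)\alpha\le u_++u_-,\qquad u_+=\frac1{2\pi}\int_0^{2\pi}\log^+|F(t^*+re^{i\vartheta})|\,d\vartheta,\qquad u_-=\log^-|F(t^*)| .
\]
If $n(t)\ge2$, then $u_++u_-\ge2\alpha$, so $\frac32\alpha\le\frac34(u_++u_-)$ and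
\[
\big(u_+-\tfrac\alpha4\big)^++\big(u_--\tfrac{5\alpha}4\big)^+\ge u_++u_--\tfrac32\alpha\ge\tfrac14(u_++u_-)\ge\tfrac\alpha4\,n(t).
\]
Finally, $(u_--\frac{5\alpha}4)^+=\log^+(\tau/|F(t^*)|)$; and since the positive part of an average is at most the average of the positive part, $(u_+-\frac\alpha4)^+$ is at most the average over $\vartheta$ of $(\log^+|F|-\frac\alpha4)^+=\log^+(e^{-\alpha/4}|F|)$. Integrate over $I$ and divide by $\varepsilon$.
\end{proof}

The thresholds are dictated by the prefactor $1/\varepsilon$. The integrand of $U_-$ is nonzero with probability of order $\tau$, and we want $\tau=o(\varepsilon)$, which calls for a threshold $s\alpha$ with $s>1$. The integrand of $U_+$ is nonzero only if $|F|$ exceeds a negative power of $\varepsilon$, and any positive multiple of $\alpha$ will do. The two thresholds must add up to less than $2\alpha$. There is room for this only because $n(t)\ge2$.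

\subsection{Large values on circles}

\begin{lemma}\label{lem:Uplus}
Given $\beta>0$, for all sufficiently small $\varepsilon$ there is $c_1>0$ with $\mathbb P\big(\frac4{\varepsilon\alpha}U_+\ge\beta T\big)\le e^{-c_1T}$ for $T\ge\varepsilon$.
\end{lemma}

\begin{proof}
\emph{Mean.} For $|\operatorname{Im}z|\le r$ the real and imaginary parts of $F(z)$ are centered Gaussian with variances at most $M_r:=\int e^{2r|\lambda|}\,d\mu<\infty$. Using $(x^2+y^2)^4\le8(x^8+y^8)$ and $\mathbb EZ^8=105$ we get $\mathbb E|F(z)|^8\le M_8:=1680M_r^4$. Since $8\log s=\log s^8\le s^8$ for $s>0$, we have $\log^+(e^{-\alpha/4}|w|)\le\frac18|w|^8e^{-2\alpha}=\frac18|w|^8(\varepsilon/2r)^2$. As $|I|\le2T$,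
\[
\frac4{\varepsilon\alpha}\mathbb EU_+\le\frac4{\varepsilon\alpha}\cdot2T\cdot\frac{M_8}8\Big(\frac\varepsilon{2r}\Big)^2=\frac{M_8\,\varepsilon}{4r^2\alpha}\,T\le\frac\beta2T
\]
for small $\varepsilon$.

\emph{Fluctuations.} The function $w\mapsto\log^+(e^{-\alpha/4}|w|)$ is $1$-Lipschitz on $\mathbb C$, because $s\mapsto\log^+(e^{-\alpha/4}s)$ vanishes for $s\le e^{\alpha/4}$ and has derivative $1/s\le1$ beyond. Regard $U_+$ as a functional on $C(K)$ with $K=[-\varepsilon-r,T+\varepsilon+r]\times[-r,r]$. For fixed $\vartheta$ the points $t^*+re^{i\vartheta}$ lie on the line $\operatorname{Im}z=r\sin\vartheta$, so the Cauchy--Schwarz inequality and \eqref{eq:planchstrip} give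
\[
|U_+(f+h_\xi)-U_+(f)|\le\frac1{2\pi}\int_0^{2\pi}\int_I|h_\xi(t^*+re^{i\vartheta})|\,dt\,d\vartheta\le\sqrt{2\pi B|I|}\;\|\xi\|\le\sqrt{4\pi BT}\;\|\xi\| .
\]
Lemma~\ref{lem:conc} gives $\mathbb P(U_+-\mathbb EU_+\ge xT)\le e^{-x^2T/(8\pi B)}$. Take $x=\beta\varepsilon\alpha/8$ and $c_1=x^2/(8\pi B)$.
\end{proof}

\subsection{Small values on the line: a decoupling inequality}

The functional $U_-$ is not Lipschitz, since $\log(1/|x|)$ blows up at $0$. But the singularity has an exponential moment, $\mathbb E|Z|^{-1/2}<\infty$, and if the values $F(0),F(1),\dots$ were independent, Chernoff's bound would finish the proof. The next lemma replaces independence by a bound on the covariance matrix. If $p=1$, then $\Sigma$ is the identity and the lemma is the product formula for independent variables; the choice $p=J=\operatorname{tr}\Sigma$ is always allowed and gives H\"older's inequality.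

\begin{lemma}\label{lem:decouple}
Let $X=(X_1,\dots,X_J)$ be centered Gaussian with unit variances and covariance matrix $\Sigma$ satisfying $y^{\mathsf T}\Sigma y\le p|y|^2$ for all $y\in\mathbb R^J$. For measurable $g_j:\mathbb R\to[1,\infty]$,
\[
\mathbb E\prod_{j=1}^Jg_j(X_j)^{1/p}\le\prod_{j=1}^J\big(\mathbb Eg_j(X_j)\big)^{1/p}.
\]
\end{lemma}

\begin{proof}
By monotone convergence we may assume that the $g_j$ are bounded. We interpolate between the two sides along a Brownian path. Let $Y(t)=\Sigma^{1/2}Y^0(t)$, where $Y^0$ is a standard Brownian motion in $\mathbb R^J$ started at $0$, with filtration $(\mathcal F_t)$. Each $Y_j$ is a standard Brownian motion, $d\langle Y_i,Y_j\rangle=\Sigma_{ij}\,dt$, and $Y(1)$ has the law of $X$. For $t<1$ put $G_j(t,x)=\mathbb Eg_j(x+\sqrt{1-t}\,Z)\ge1$. As a convolution with the heat kernel, $G_j$ is smooth and bounded, it solves $\partial_tG_j+\frac12\partial_x^2G_j=0$, and $|\partial_xG_j|=|\mathbb E[g_j(x+\sqrt{1-t}\,Z)Z]|/\sqrt{1-t}\le\|g_j\|_\infty/\sqrt{1-t}$. By It\^o's formula $dG_j(t,Y_j(t))=\partial_xG_j\,dY_j$,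 so with $v_j=\partial_x\log G_j(t,Y_j(t))$,
\[
d\log G_j(t,Y_j(t))=v_j\,dY_j-\tfrac12v_j^2\,dt .
\]
Let $\Pi_t=\prod_jG_j(t,Y_j(t))^{1/p}$. Then $d\log\Pi_t=\frac1p\sum_jv_j\,dY_j-\frac1{2p}|v|^2\,dt$ and $d\langle\log\Pi\rangle_t=p^{-2}v^{\mathsf T}\Sigma v\,dt$, whence
\[
d\Pi_t=\Pi_t\Big[\frac1p\sum_jv_j\,dY_j+\Big(\frac1{2p^2}v^{\mathsf T}\Sigma v-\frac1{2p}|v|^2\Big)dt\Big].
\]
The drift is nonpositive by the hypothesis on $\Sigma$. On $[0,s]$ with $s<1$ the processes $\Pi$ and $v_j$ are bounded (here $G_j\ge1$ is used), so the stochastic integral is a martingale and $\mathbb E\Pi_s\le\Pi_0=\prod_j(\mathbb Eg_j(X_j))^{1/p}$. Finally $G_j(s,Y_j(s))=\mathbb E[g_j(Y_j(1))\mid\mathcal F_s]$, which tends to $g_j(Y_j(1))$ almost surely as $s\uparrow1$ by martingale convergence, since $Y(1)=\lim_{s\uparrow1}Y(s)$ is measurable with respect to $\sigma(\bigcup_{s<1}\mathcal F_s)$. Bounded convergence completes the proof.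
\end{proof}

\begin{lemma}\label{lem:Uminus}
Given $\beta>0$, for all sufficiently small $\varepsilon$ there is $c_2>0$ with $\mathbb P\big(\frac4{\varepsilon\alpha}U_-\ge\beta T\big)\le e^{-c_2T}$ for $T\ge2$.
\end{lemma}

\begin{proof}
\emph{Reduction to integer times.} Let $J=\lceil T+\varepsilon\rceil\le T+2\le2T$. By stationarity $U_-$ has the law of $\int_0^{T+\varepsilon}\log^+(\tau/|F(t)|)\,dt$, which is at most $\int_0^1Q(t)\,dt$ with $Q(t)=\sum_{j=0}^{J-1}\log^+(\tau/|F(t+j)|)$. By convexity of the exponential and stationarity, $\mathbb Ee^{sU_-}\le\mathbb E\int_0^1e^{sQ(t)}\,dt=\mathbb Ee^{sQ(0)}$ for $s>0$.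

\emph{The covariance matrix.} Let $\Sigma$ be the covariance matrix of $(F(0),\dots,F(J-1))$ and let $\tilde\rho(\lambda)=\sum_{n\in\mathbb Z}\rho(\lambda+2\pi n)$. For $y\in\mathbb R^J$ the function $\sum_jy_je^{-i\lambda j}$ is $2\pi$-periodic with $\int_{-\pi}^\pi|\sum_jy_je^{-i\lambda j}|^2\,d\lambda=2\pi|y|^2$, so
\[
y^{\mathsf T}\Sigma y=\int_{-\pi}^\pi\Big|\sum_jy_je^{-i\lambda j}\Big|^2\tilde\rho(\lambda)\,d\lambda\le p|y|^2,\qquad p:=2\pi B\Big(1+2\sum_{n\ge1}e^{-2\delta\pi(2n-1)}\Big)<\infty,
\]
because $|\lambda+2\pi n|\ge\pi(2|n|-1)$ for $|\lambda|\le\pi$ and $n\ne0$. The constant $p$ does not depend on $J$ or $\varepsilon$.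

\emph{The exponential moment.} Let $g(x)=\max(1,\tau/|x|)^{1/2}$ and $s=\frac1{2p}$, so that $e^{sQ(0)}=\prod_jg(F(j))^{1/p}$. We have
\[
\mathbb Eg(Z)\le1+\frac1{\sqrt{2\pi}}\int_{-\tau}^\tau\sqrt{\tau/|x|}\,dx=1+\frac{4\tau}{\sqrt{2\pi}}\le1+2\tau,
\]
and Lemma~\ref{lem:decouple} gives $\mathbb Ee^{sU_-}\le(1+2\tau)^{J/p}\le e^{4\tau T/p}$. By Markov's inequality,
\[
\mathbb P\Big(U_-\ge\frac{\beta\varepsilon\alpha}4T\Big)\le\exp\Big\{\frac Tp\Big(4\tau-\frac{\beta\varepsilon\alpha}8\Big)\Big\}\le\exp\Big(-\frac{\beta\varepsilon\alpha}{16p}T\Big)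
\]
as soon as $4\tau\le\frac1{16}\beta\varepsilon\alpha$. This holds for small $\varepsilon$, because $\tau/\varepsilon\to0$ and $\alpha\to\infty$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}

\begin{proof}
Let $\eta-\frac\gamma\pi=6\beta>0$. Choose $\varepsilon$ so small that Lemmas~\ref{lem:Uplus} and~\ref{lem:Uminus} apply and $\frac1{\pi\varepsilon}\arccos k(\varepsilon)\le\frac\gamma\pi+\frac\beta2$; then choose $\theta$ with $e^+(\varepsilon,\theta)\le\frac\gamma\pi+\beta$. Both choices are possible by \eqref{eq:mean}. For large $T$, $\mathbb E\Phi^+_I(F)\le(\frac\gamma\pi+\beta)(T+\varepsilon)\le(\frac\gamma\pi+2\beta)T$. Since $T\le|I|\le2T$, the bound \eqref{eq:signconc} with $u=\beta/2$ shows that $\Phi^+_I(F)<(\frac\gamma\pi+3\beta)T$ outside an event of probability at most $e^{-c_3T}$, where $c_3=\beta^2\varepsilon^2\theta^2/(64\pi B)$. By Lemmas~\ref{lem:jensen}, \ref{lem:Uplus} and~\ref{lem:Uminus}, $N_F(T)\le(\frac\gamma\pi+5\beta)T<\eta T$ outside an event of probability at most $e^{-c_1T}+e^{-c_2T}+e^{-c_3T}$,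 which is at most $e^{-cT}$ for $c=\frac12\min(c_1,c_2,c_3)$ and large $T$.
\end{proof}

\begin{remark}[the step that an exponential moment does not give]
Run this proof on Example~\ref{ex:bumps} with $\delta=1$. The bound \eqref{eq:sigmaexp}, applied with the moment $\int e^{2|\lambda|}\,d\mu$, gives the extension to the strip $|\operatorname{Im}z|<1$, so Lemma~\ref{lem:jensen} holds. Lemma~\ref{lem:sign} holds with $B=1$. The estimate of $\mathbb EU_+$ uses only $M_r<\infty$. Lemma~\ref{lem:Uminus} uses only a bound on $\tilde\rho$, and here $\tilde\rho\le c_0+2\sum_nn^{-2}$, since each bump is shorter than $2\pi$ and contributes at most once to the sum defining $\tilde\rho(\lambda)$. The only step left is the fluctuation bound for $U_+$, which rests on \eqref{eq:planchstrip}, that is, on the boundedness of $e^{2\lambda y}\rho(\lambda)$; in the example this function is unbounded for every $y\ne0$. The step does fail: the event $\{N_F(T)\ge\eta T\}$ has probability $e^{-o(T)}$ by Theorem~\ref{thm:fail}, and two of the three exceptional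 events in the proof above are exponentially unlikely, so the third, $\{\frac4{\varepsilon\alpha}U_+\ge\beta T\}$, has probability $e^{-o(T)}$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{FFP}
Naomi Feldheim, Ohad Feldheim and Lakshmi Priya,
\emph{A sharp transition in zero overcrowding and undercrowding probabilities for Stationary Gaussian Processes},
arXiv:2303.14808 (2023).

\end{thebibliography}
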